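# $W^2_p$ estimates for systems with coefficients measurable in one direction

## 1. Layered coefficients: the guess "yes" and four tests of it

Throughout, $d\ge2$ and $n\ge 2$ are integers, $\kappa\in(0,1]$, and $x=(x',x_d)$ with $x'=(x_1,\dots,x_{d-1})$. We consider systems of $n$ equations in non-divergence form,
$$A^{ij}D_{ij}u=f\ \text{ in }\mathbb R^d,\qquad u_t-A^{ij}D_{ij}u=f\ \text{ in }\mathbb R\times\mathbb R^d, \tag{1}$$
summed over $i,j=1,\dots,d$. Here $u=(u^1,\dots,u^n)^\top$, and the $A^{ij}$ are measurable real $n\times n$ matrix functions, of $x$ in the elliptic case and of $(t,x)$ in the parabolic case, with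
$$|A^{ij}|\le\kappa^{-1},\qquad \sum_{i,j=1}^d\langle A^{ij}\xi_j,\xi_i\rangle\ge\kappa\sum_{i=1}^d|\xi_i|^2\quad\text{for all }\xi_1,\dots,\xi_d\in\mathbb R^n. \tag{2}$$
Here $|A^{ij}|$ is the operator norm. The product $\langle\cdot,\cdot\rangle$ is Euclidean, or Hermitian and linear in the first slot, while $v\cdot w=\sum v_iw_i$ is bilinear. Write $\mathcal M_\kappa=\mathcal M_{d,n,\kappa}$ for the set of constant tuples $(A^{ij})$ satisfying (2). It is compact and convex, contains $(\delta_{ij}I)$, and decreases as $\kappa$ grows. Putting only one vector into (2) shows $\langle A^{dd}v,v\rangle\ge\kappa|v|^2$, so $A^{dd}$ is invertible and $|(A^{dd})^{-1}|\le\kappa^{-1}$.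

**Definition (Assumption $(\gamma,R_0)$).** Let $\gamma,R_0>0$. Put $Q_r(t,x)=(t-r^2,t)\times B_r(x)$ and $Q_r'(t,x')=(t-r^2,t)\times B_r'(x')$, where $B'_r(x')$ is a ball in $\mathbb R^{d-1}$. The parabolic coefficients satisfy Assumption $(\gamma,R_0)$ if for all $(t,x)$ and all $r\in(0,R_0]$
$$\frac1{|Q_r(t,x)|}\int_{Q_r(t,x)}\big|A(s,y',y_d)-\bar A_{r,t,x'}(y_d)\big|\,dy\,ds\le\gamma,\qquad \bar A_{r,t,x'}(y_d)=\frac1{|Q'_r(t,x')|}\int_{Q'_r(t,x')}A(\tau,z',y_d)\,dz'\,d\tau .$$
In the elliptic case $Q_r,Q_r'$ are replaced by $B_r(x),B'_r(x')$ and there is no time. Such coefficients are called partially VMO: measurable in $x_d$, with small mean oscillation in the other variables.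

Three examples. If $A$ depends on $x_d$ only, then $\bar A=A$, so Assumption $(\gamma,R_0)$ holds for all $\gamma,R_0>0$; we call such coefficients layered. If $A^{ij}=\delta_{ij}\big(1+\frac12 s(x_d)\sin x_1\big)I$ with $s$ measurable and $|s|\le1$, then on $B_r(x)$ the difference $A-\bar A$ is at most a constant times $r$, so the assumption holds once $R_0$ is small compared with $\gamma$. If $A^{ij}=\delta_{ij}(1+\frac12\operatorname{sgn}x_1)I$, then on balls about $0$ we have $\bar A=(\delta_{ij}I)$ by symmetry and $|A-\bar A|$ is a fixed positive number, so the assumption fails for small $\gamma$.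

The question is whether, for all $d,n\ge 2$, all $\kappa\in(0,1]$ and all $p\in(1,\infty)$, there are $\gamma,N>0$ depending only on $d,n,\kappa,p$ such that for every $R_0>0$ and all coefficients satisfying (2) and Assumption $(\gamma,R_0)$ one has
$$\|D^2u\|_{L_p(\mathbb R^d)}\le N\|f\|_{L_p(\mathbb R^d)}+NR_0^{-2}\|u\|_{L_p(\mathbb R^d)},\qquad f=A^{ij}D_{ij}u, \tag{3}$$
for all $u\in W^2_p(\mathbb R^d;\mathbb R^n)$, respectively
$$\|u_t\|_{L_p(\mathbb R^{d+1})}+\|D^2u\|_{L_p(\mathbb R^{d+1})}\le N\|f\|_{L_p(\mathbb R^{d+1})}+NR_0^{-2}\|u\|_{L_p(\mathbb R^{d+1})},\qquad f=u_t-A^{ij}D_{ij}u, \tag{4}$$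
for all $u\in W^{1,2}_p(\mathbb R^{d+1};\mathbb R^n)$, meaning $u,Du,D^2u,u_t\in L_p$. It is posed as an open problem in Bekarys Bekmaganbetov and Hongjie Dong, "Singular-degenerate parabolic systems with the conormal boundary condition on the upper half space", arXiv:2509.18418 (2025). Since the coefficients are real, estimates for real and for complex $u$ are equivalent up to constants, and we use complex $u$ freely.

The natural guess is "yes". At scales below $R_0$ the coefficients are close in mean to layered ones, so layered coefficients should be the whole matter. For layered coefficients one can take the Fourier transform in $x'$ and is left with an ODE. Let us see which ODE. For $A=A(x_d)$, $M=(A^{dd})^{-1}$ and $u=e^{ix'\cdot\xi}w(x_d)$ we have $A^{ij}D_{ij}u=e^{ix'\cdot\xi}A^{dd}Pw$ with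
$$Pw=w''+iE_\xi w'-C_\xi w,\qquad E_\xi=\sum_{j<d}\xi_jM(A^{jd}+A^{dj}),\qquad C_\xi=\sum_{j,k<d}\xi_j\xi_kMA^{jk}. \tag{5}$$
If $Pw=0$ had a bounded solution $w\ne0$ for some $\xi\neq0$, then $u$ would be a bounded solution of the homogeneous system with $D^2u\ne0$. Cutting $u$ off at a large distance produces a small $f$, and one expects (3) to fail; Section 4 makes this precise. So we test the guess by looking for bounded solutions. One elementary fact is used repeatedly:
$$w\in W^2_\infty(\mathbb R;\mathbb C^n),\quad (|w|^2)''\ge2\delta|w|^2\ \text{a.e. for some }\delta>0\quad\Longrightarrow\quad w=0, \tag{6}$$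
because $|w|^2$ is then bounded and convex on $\mathbb R$, hence constant, hence $0\ge2\delta|w|^2$.

*Test 1: constant coefficients.* Solutions of $Pw=0$ are sums of terms (polynomial)$\,\times e^{i\lambda x}$ with $\det\mathcal A(\xi,\lambda)=0$, where $\mathcal A(\xi,\lambda)=\sum A^{ij}\xi_i\xi_j$ with $\xi_d=\lambda$. For real $\lambda$, inserting $\xi_iv$ in (2) gives $\mathrm{Re}\langle\mathcal A(\xi,\lambda)v,v\rangle\ge\kappa(|\xi|^2+\lambda^2)|v|^2$, so there is no real root. Every nonzero solution is then unbounded. Test passed.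

*Test 2: one scalar equation (just for this test, $n=1$).* Now $E_\xi,C_\xi$ are real numbers. If $Pw=0$, then
$$(|w|^2)''=2|w'|^2+2C_\xi|w|^2+2E_\xi\,\mathrm{Im}(\bar ww')\ge2\big(C_\xi-\tfrac14E_\xi^2\big)|w|^2 .$$
With $a^{ij}$ symmetrized, $C_\xi-\frac14E_\xi^2=(a^{dd})^{-2}\big(a^{dd}\sum a^{jk}\xi_j\xi_k-(\sum a^{jd}\xi_j)^2\big)$. The bracket is $a^{dd}$ times the minimum of $\sum a^{ij}\xi_i\xi_j$ over $\xi_d$, so $C_\xi-\frac14E_\xi^2\ge(a^{dd})^{-1}\kappa|\xi|^2\ge\kappa^2|\xi|^2$. By (6), $w=0$. Moreover $C-\frac14E^2$ is a concave function of $(E,C)$, so the same lower bound holds for averages of such pairs. Keep this remark in mind. Test passed.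

*Test 3: a system with $A^{dd}=I$ and no mixed terms $A^{ij}$, $i\ne j$.* Then $Pw=w''-C_\xi w$ with $C_\xi=\sum\xi_j^2A^{jj}$ and $\mathrm{Re}\langle C_\xi v,v\rangle\ge\kappa|\xi|^2|v|^2$, so $(|w|^2)''\ge2\kappa|\xi|^2|w|^2$ and $w=0$ by (6). Test passed.

*Test 4: a system with no mixed terms, but $A^{dd}$ variable.* The energy method would multiply the equation by $w$. If we keep the form $A^{dd}w''-Bw=0$ with $B=\sum\xi_j^2A^{jj}$, then $B$ is coercive, but $\langle A^{dd}w'',w\rangle$ cannot be integrated by parts, since $A^{dd}(x_d)$ is merely measurable. If we divide by $A^{dd}$, the first term is fine, but the second is now $(A^{dd})^{-1}B$, a product of two coercive matrices, which need not be coercive. Here the method stops, and it stops at a definite place: in $\mathbb R^2$, if $(A^{dd})^{-1}$ and $B$ are both multiples of the rotation by $-\pi/4$, the product is a multiple of the rotation by $-\pi/2$, and $\langle(A^{dd})^{-1}Bv,v\rangle=0$.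

Is this only a failure of the method? With constant coefficients, yes: $w''=\pm Jw$, where $J$ is the rotation by $\pi/2$, has no bounded nonzero solution, by Test 1. But let the coefficients switch rapidly between the two rotations. The average of $J$ and $-J$ is $0$, so the equation looks in the limit like $w''=0$, which has the bounded solution $w=$ const. In Test 2 concavity protected the scalar equation against averaging; systems have no such protection. The next section turns this into a counterexample.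

## 2. Alternating rotations: no estimate when $\kappa\le2^{-1/4}$

**Theorem 1.** Let $d,n\ge2$, $p\in(1,\infty)$, $0<\kappa\le2^{-1/4}$. For no $\gamma>0$, $N<\infty$ does the elliptic estimate (3) hold for all $R_0$ and all admissible coefficients; nor does the parabolic estimate (4). (For any other matrix norm in (2) this holds for all sufficiently small $\kappa$.)

In particular the answer to the question is no, already for layered coefficients.

**Step 1: the coefficients.** Since $\mathcal M_\kappa$ decreases in $\kappa$, we may take $\kappa=2^{-1/4}$. Let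
$$J=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad R_\phi=\cos\phi\,I+\sin\phi\,J .$$
Let $s$ be $1$-periodic with $s=1$ on $(0,\frac12)$ and $s=-1$ on $(\frac12,1)$. Since $s$ has mean $0$, it has a periodic primitive; choosing the one of mean $0$ and integrating again we get a $1$-periodic $\varphi\in C^{1,1}$ with $\varphi''=s$. For $\varepsilon\in(0,1]$ put $\sigma(x_d)=s(x_d/\varepsilon)$. On the first two components let
$$A^{dd}=2^{1/4}R_{\sigma\pi/4},\qquad A^{jj}=2^{1/4}R_{-\sigma\pi/4}\ (j<d),\qquad A^{ij}=0\ (i\ne j),$$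
and on the remaining $n-2$ components $A^{ij}=\delta_{ij}I$. The norms are at most $2^{1/4}=\kappa^{-1}$. Since $\langle R_\phi v,v\rangle=\cos\phi|v|^2$, the form on the first block is $2^{1/4}\cos(\pi/4)\sum|\xi_i|^2=\kappa\sum|\xi_i|^2$; on the rest it is $\sum|\xi_i|^2$. So (2) holds, and, the coefficients being layered, Assumption $(\gamma,R_0)$ holds for all $\gamma,R_0$. On the first block $(A^{dd})^{-1}A^{jj}=R_{-\sigma\pi/2}=-\sigma J$.

**Step 2: an almost-solution.** With $e_1,e_2$ the first two unit vectors, $Je_1=e_2$, $Je_2=-e_1$, let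
$$u_\varepsilon=\cos(x_1)\big(e_1-\varepsilon^2\varphi(x_d/\varepsilon)e_2\big).$$
The small term is a corrector: its second $x_d$-derivative is of size $1$ and cancels the oscillating term. With $\Delta'=\sum_{j<d}D_{jj}$ we have $\Delta'u_\varepsilon=-u_\varepsilon$, so
$$D_{dd}u_\varepsilon-\sigma J\Delta'u_\varepsilon=-\sigma\cos x_1\,e_2+\sigma\cos x_1\,(e_2+\varepsilon^2\varphi e_1)=\sigma\varepsilon^2\varphi(x_d/\varepsilon)\cos x_1\,e_1 .$$
Multiplying by $A^{dd}$, $|A^{ij}D_{ij}u_\varepsilon|\le N\varepsilon^2$, and $|u_\varepsilon|+|Du_\varepsilon|\le N$ uniformly in $\varepsilon$.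

**Step 3: cutting off.** Let $\eta\in C_c^\infty(B_2)$, $\eta=1$ on $B_1$, and $U=\eta(x/\varrho)u_\varepsilon$, $\varrho\ge1$. The product rule gives $|A^{ij}D_{ij}U|\le N(\varepsilon^2+\varrho^{-1})1_{B_{2\varrho}}$, and $\|U\|_p\le N\varrho^{d/p}$. On $B_\varrho$, $|D_{11}U|=|u_\varepsilon|\ge|\cos x_1|$, so $\|D^2U\|_p\ge\|\cos x_1\|_{L_p(B_\varrho)}\ge c\varrho^{d/p}$ for large $\varrho$, with $c>0$ independent of $\varepsilon,\varrho$. If (3) held with some $\gamma,N$, we would get, after division by $\varrho^{d/p}$ and with a new constant $N$,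
$$c\le N(\varepsilon^2+\varrho^{-1}+R_0^{-2}).$$
Letting $\varrho\to\infty$, $\varepsilon\to0$, $R_0\to\infty$ is a contradiction. In the parabolic case use $U=\zeta(t/\varrho)\eta(x/\varrho)u_\varepsilon$ with $\zeta\in C_c^\infty(-2,2)$, $\zeta=1$ on $(-1,1)$. Since $|U_t|\le N/\varrho$, the same argument works with $\varrho^{(d+1)/p}$. For another matrix norm, the matrices above are bounded by a constant and their form is $\ge2^{-1/4}\sum|\xi_i|^2$, so they are admissible for small $\kappa$. $\square$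

## 3. The convex hull $\mathcal N^c$, bounded solutions, and the remaining theorems

Theorem 1 suggests a definition: replace the values of the coefficients of the ODE by all their averages, and ask for bounded solutions. This will decide the question for every class of coefficients.

Let $\mathcal M\subset\mathcal M_\kappa$ be nonempty, compact and convex. An *$\mathcal M$-coefficient* is a measurable $\mathcal M$-valued function. Let $E_p(\mathcal M)$ (respectively $P_p(\mathcal M)$) be the statement: there are $\gamma,N$ such that (3) (respectively (4)) holds for all $R_0$ and all $\mathcal M$-coefficients satisfying Assumption $(\gamma,R_0)$.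

**Definition ($\nu$, $\mathcal N^c$, $P_\theta$).** For a tuple $A$ put $M=(A^{dd})^{-1}$ and
$$\nu(A)=\big(M,\ M(A^{jd}+A^{dj}),\ MA^{jk}\big)_{j,k<d},\qquad \mathcal N^c=\operatorname{conv}\nu(\mathcal M).$$
As $\nu$ is continuous, $\nu(\mathcal M)$ is compact, and so is its convex hull. For $\theta=(\xi,\tau)\in\mathbb R^{d-1}\times\mathbb R$ let $|\theta|=|\xi|+|\tau|^{1/2}$. For a measurable $\mathcal N^c$-valued function $(M,E_j,C_{jk})$ on $\mathbb R$ put
$$P_\theta w=w''+iE_\xi w'-C_\xi w-i\tau Mw,\qquad E_\xi=\sum_j\xi_jE_j,\quad C_\xi=\sum_{j,k}\xi_j\xi_kC_{jk}. \tag{7}$$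

If the function is $\nu(A)$ with $A=A(x_d)$, then for $u=e^{i(x'\cdot\xi+t\tau)}w(x_d)$ we have $A^{ij}D_{ij}u-u_t=e^{i(x'\cdot\xi+t\tau)}A^{dd}P_\theta w$.

*Example.* Let $n=2$ and let $\mathcal M$ be the segment between the two tuples of Section 2: $A^{dd}=2^{-1/4}(I+sJ)$, $A^{jj}=2^{-1/4}(I-sJ)$, $s\in[-1,1]$. Then $MA^{jj}=(I+sJ)^{-1}(I-sJ)=\big((1-s^2)I-2sJ\big)/(1+s^2)$, a half circle from $J$ through $I$ to $-J$. The values are invertible, but the hull contains a point with $C_{jj}=0$. So $\mathcal N^c$ is larger than $\nu(\mathcal M)$ although $\mathcal M$ is convex, and the new points matter.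

**Condition $(B_P)$.** For every $\theta\ne0$ and every measurable $\mathcal N^c$-valued function, the only $w\in W^2_\infty(\mathbb R;\mathbb C^n)$ with $P_\theta w=0$ is $w=0$.

**Condition $(B_E)$.** The same with $\tau=0$, $\xi\ne0$.

**Theorem 2.** $E_p(\mathcal M)$ for some $p\in(1,\infty)$ $\iff$ $E_p(\mathcal M)$ for all $p\in(1,\infty)$ $\iff$ $(B_E)$. Likewise $P_p(\mathcal M)$ for some $p$ $\iff$ for all $p$ $\iff$ $(B_P)$.

**Theorem 3** ($\mathcal M=\mathcal M_{d,n,\kappa}$, operator norm). There are $\kappa_E^*(d,n)\le\kappa_P^*(d,n)$ in $[(2/3)^{1/4},1]$, independent of $p$, such that the elliptic (parabolic) assertion holds if and only if $\kappa>\kappa_E^*$ ($\kappa>\kappa_P^*$). Moreover: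

* (a) If $n\ge4$, or $n=3$ and $d\ge4$, then $\kappa_E^*=\kappa_P^*=1$: both estimates fail for every $\kappa\in(0,1]$ and $p\in(1,\infty)$.
* (b) If $n=2$ ($d\ge2$ arbitrary), or $n=3$ and $d\in\{2,3\}$, then $\kappa_E^*\le\kappa_P^*<1$: both estimates hold for all $p$ when $\kappa$ is close to $1$, and fail when $\kappa\le(2/3)^{1/4}$.

**Theorem 4.** In the elliptic case, for the class $\{A\in\mathcal M_\kappa:A^{ij}=0\ (i\ne j)\}$, any $d,n\ge2$ and $p\in(1,\infty)$, the estimate holds if and only if $\kappa>2^{-1/4}$.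

Theorem 2 holds for any matrix norm in (2). The exact values of the thresholds in Theorem 3 are not determined when they are below $1$.

Two facts about (7) will be used several times. *Dilation:* for $\rho>0$ write $\rho\cdot\theta=(\rho\xi,\rho^2\tau)$, so $|\rho\cdot\theta|=\rho|\theta|$. If $w(x)=v(\rho x)$ then, with superscripts indicating the coefficient function,
$$P^{\nu}_{\rho\cdot\theta}w(x)=\rho^2\big(P^{\nu(\cdot/\rho)}_\theta v\big)(\rho x). \tag{8}$$
So a bounded solution for some $\theta\ne0$ gives one for some $\theta$ with $|\theta|=1$.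

**Lemma 1.** Let $\mathcal K_1\supset\mathcal K_2\supset\cdots$ be compact convex sets of tuples $(M,E_j,C_{jk})$, and let $\Theta<\infty$.

(a) There is $N_0=N_0(\mathcal K_1,\Theta)$ with $\|w\|_{W^2_\infty}\le N_0(\|w\|_\infty+\|P_\theta w\|_\infty)$ for all $|\theta|\le\Theta$, all measurable $\mathcal K_1$-valued coefficients and all $w\in W^2_\infty(\mathbb R)$.

(b) Let $\nu_m$ be $\mathcal K_m$-valued, $\theta_m\to\theta$, $\sup_m\|w_m\|_{W^2_\infty}<\infty$ and $\|P^{\nu_m}_{\theta_m}w_m\|_\infty\to0$. Then along a subsequence $\nu_m\to\nu$ weakly*, $\nu$ takes values in $\bigcap_m\mathcal K_m$, $w_m\to w\in W^2_\infty$ in $C^1_{loc}$, and $P^\nu_\theta w=0$.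

*Proof.* (a) By Taylor's formula on $[x,x+\varepsilon]$, $\|w'\|_\infty\le\varepsilon\|w''\|_\infty+2\varepsilon^{-1}\|w\|_\infty$. From $|w''|\le N(|w'|+|w|)+|P_\theta w|$ with $N\varepsilon=\frac12$ we bound $\|w''\|_\infty$, then $\|w'\|_\infty$. (b) Bounded sets of $L_\infty=(L_1)^*$ are sequentially weakly* compact. Each $\mathcal K_m$ is an intersection of countably many closed half-spaces, and linear inequalities that hold for all large $m$ pass to the weak* limit; so $\nu\in\mathcal K_m$ a.e. for each $m$. By Arzelà–Ascoli $w_m\to w$ in $C^1_{loc}$ along a subsequence, $w\in W^2_\infty$, and $w_m''\to w''$ as distributions. Products such as $E^m_{\xi_m}w_m'$ converge weakly to $E_\xi w'$, since one factor converges weakly* and the other locally uniformly. $\square$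

## 4. A bounded solution rules out the estimate for every $p$

In this section we prove that $P_p(\mathcal M)$ for one $p$ implies $(B_P)$. For the elliptic case delete $t$, $\tau$ and the cutoff $\zeta$ below (so that $\varrho^{d/p}$ becomes $\varrho^{(d-1)/p}$).

Suppose $w\in W^2_\infty$, $w\not\equiv0$, $P_\theta w=0$ for some measurable $\mathcal N^c$-valued $\nu$ and $\theta\ne0$. By translation and (8) assume $w(0)\ne0$ and $|\theta|=1$.

**Step 1: realize $\nu$ by fast switching.** The purpose is to find $\mathcal M$-valued $A_m(x_d)$ such that the primitives $\int_0^x(\nu(A_m)-\nu)$ tend to $0$ locally uniformly. First replace $\nu$ by its averages $\bar\nu_m$ over the intervals $[k/m,(k+1)/m)$, $k\in\mathbb Z$. They lie in $\mathcal N^c$, and $\bar\nu_m\to\nu$ in $L_{1,loc}$. On each interval write the constant value as a finite convex combination $\sum_l\lambda_l\nu(A_l)$, $A_l\in\mathcal M$. Divide the interval into subintervals of length at most $m^{-2}$, and in each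 of them let $A_m=A_l$ on consecutive pieces of proportions $\lambda_l$. Then $\int(\nu(A_m)-\bar\nu_m)=0$ over each subinterval, so $|\int_0^x(\nu(A_m)-\bar\nu_m)|\le Nm^{-2}$.

**Step 2: correct $w$.** Let $P^m_\theta$ be the operator for $A_m$, $\rho_m=(P_\theta^m-P_\theta)w$, and let $z_m''=-\rho_m$, $z_m(0)=z_m'(0)=0$. The function $\rho_m$ is a sum of terms (difference of coefficients)$\,\times\,$($w$ or $w'$). If $F_m$ is the primitive of such a difference, then $\int_0^xF_m'w'=F_m(x)w'(x)-\int_0^xF_mw''$, and similarly with $w$. As $F_m\to0$ locally uniformly and $w'$, $w''$ are bounded, the primitives of $\rho_m$ tend to $0$ locally uniformly, so $z_m\to0$ in $C^1_{loc}$. With $w_m=w+z_m$,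
$$P^m_\theta w_m=\rho_m-\rho_m+iE^m_\xi z_m'-(C^m_\xi+i\tau M^m)z_m\to0\quad\text{locally uniformly.}$$
This is the corrector of Section 2 in general.

**Step 3: test functions.** Let $\chi,\zeta,\eta$ be smooth cutoffs equal to $1$ on unit balls and supported in balls of radius $2$, and for $1\le H\le\varrho$
$$u=\eta(x'/\varrho)\,\zeta(t/\varrho)\,\chi(x_d/H)\,e^{i(x'\cdot\xi+t\tau)}w_m(x_d),\qquad f=u_t-A_m^{ij}D_{ij}u .$$
For $m\ge m(H)$ we have $|w_m|+|w_m'|\le N$ on $|x_d|\le2H$, with $N$ independent of $H$. The support has measure at most $N\varrho^dH$. If no derivative falls on a cutoff we get $-A_m^{dd}P^m_\theta w_m$ times bounded functions. Derivatives on $\chi$ cost $H^{-1}$, and derivatives on $\eta$ or $\zeta$ cost $\varrho^{-1}$. Hence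
$$\|f\|_p\le N\varrho^{d/p}\Big(H^{1/p}\sup_{|x_d|\le2H}|P^m_\theta w_m|+H^{-1+1/p}+H^{1/p}\varrho^{-1}\Big),\qquad\|u\|_p\le N\varrho^{d/p}H^{1/p}.$$
From below, where all cutoffs are $1$, $|u_t|=|\tau||w_m|$ and the $x'$-part of $D^2u$ has size $|\xi|^2|w_m|$. Since $|\xi|+|\tau|^{1/2}=1$, $|\xi|^2+|\tau|\ge\frac14$. So $\|u_t\|_p+\|D^2u\|_p\ge c\varrho^{d/p}\|w_m\|_{L_p(-1,1)}\ge c'\varrho^{d/p}$ for large $m$, with $c'>0$, because $w_m\to w$ uniformly on $(-1,1)$ and $w(0)\ne0$.

**Step 4: contradiction.** The coefficients $A_m(x_d)$ satisfy Assumption $(\gamma,R_0)$ for all $\gamma,R_0$. If (4) held with some $\gamma,N$, divide by $\varrho^{d/p}$ and let $\varrho\to\infty$, then $m\to\infty$, then $R_0\to\infty$, for fixed $H$. This gives $c'\le NH^{-1+1/p}$, and $H\to\infty$ contradicts $p>1$. $\square$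

## 5. The Green kernel of $P_\theta$ when there is no bounded solution

From here to the end of Section 7 we assume $(B_P)$ and prove $P_p(\mathcal M)$ for all $p\in(1,\infty)$; the elliptic changes are listed at the end of Section 7. Constants $N$ depend on $d,n,\kappa,\mathcal M$ and exponents only. Coefficients in this section are $\nu(A)$ with $A=A(x_d)$ $\mathcal M$-valued.

**Step 1: an a priori bound by compactness.** *There is $K$ such that $\|w\|_{W^2_\infty}\le K\|P_\theta w\|_\infty$ for all such $A$, all $\frac14\le|\theta|\le4$ and all $w\in W^2_\infty(\mathbb R)$.* If not, there are $A_m$, $\theta_m\to\theta$, $w_m$ with $\|w_m\|_{W^2_\infty}=1$ and $\|P^m_{\theta_m}w_m\|_\infty\to0$. By Lemma 1(a), $\|w_m\|_\infty\ge c>0$ for large $m$. Translate so that $|w_m(0)|\ge c/2$ (the translated coefficients are still $\mathcal M$-valued). Lemma 1(b) with all $\mathcal K_m=\mathcal N^c$ gives a limit $w\in W^2_\infty$, $w(0)\ne0$, $P_\theta w=0$ with $\mathcal N^c$-valued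 coefficients. This contradicts $(B_P)$. Note that the hull $\mathcal N^c$ enters exactly here.

**Step 2: solvability with exponential weights.** *For $\frac14\le|\theta|\le4$ and $g\in L_\infty$ there is a unique $w\in W^2_\infty$ with $P_\theta w=g$. For some $\mu>0$ and all $y\in\mathbb R$,*
$$\big\|e^{\mu|\cdot-y|}(|w|+|w'|+|w''|)\big\|_\infty\le N\big\|e^{\mu|\cdot-y|}g\big\|_\infty \tag{9}$$
*whenever the right side is finite, and the same holds for every smaller $\mu>0$.* Uniqueness is Step 1.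

*The weighted bound.* Let $\omega=e^{\mu\psi}$ with $\psi$ smooth and bounded, $|\psi'|\le1$, $|\psi''|\le N$. Then $P_\theta(\omega w)-\omega P_\theta w=2\omega'w'+\omega''w+iE_\xi\omega'w$. Since $|\omega'|\le\mu\omega$, $|\omega''|\le N\mu\omega$ for $\mu\le1$, and $|\omega w'|\le|(\omega w)'|+\mu|\omega w|$, this is at most $N\mu\|\omega w\|_{W^2_\infty}$. Step 1 applied to $\omega w$ gives $\|\omega w\|_{W^2_\infty}\le2K\|\omega P_\theta w\|_\infty$ for small $\mu$. Use $\psi_m=m\,h\big(\sqrt{1+(x-y)^2}/m\big)$, where $h$ is smooth, bounded, concave on $[0,\infty)$, $h(s)=s$ for $s\le1$, $0\le h'\le1$. Then $\psi_m\le\sqrt{1+(x-y)^2}$, the bounds on $\psi_m',\psi_m''$ are uniform, and $\psi_m\to\sqrt{1+(x-y)^2}$, which lies between $|x-y|$ and $1+|x-y|$. Letting $m\to\infty$ gives (9).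

*Constant coefficients.* Fix $A_0\in\mathcal M$. Solutions of $P^{A_0}_\theta w=0$ form a $2n$-dimensional space. They are combinations of (polynomial)$\,\times e^{i\lambda x}$ with $\det(\mathcal A_0(\xi,\lambda)+i\tau)=0$, where $\mathcal A_0(\xi,\lambda)=A_0^{ij}\xi_i\xi_j$, $\xi_d=\lambda$; indeed $P_\theta(e^{i\lambda x}v)=-e^{i\lambda x}M(\mathcal A_0(\xi,\lambda)+i\tau)v$. Consider $A_s=(1-s)A_0+s(\delta_{ij}I)$, $s\in[0,1]$. The determinant has degree $2n$ in $\lambda$, with leading coefficient $\det A_s^{dd}\ne0$. It has no real root: for real $\lambda$, $\mathrm{Re}\langle(\mathcal A_s+i\tau)v,v\rangle\ge\kappa(|\xi|^2+\lambda^2)|v|^2$, and if $\xi=0$, $\lambda=0$, then the matrix is $i\tau I$ with $\tau\ne0$. So the number of roots in each open half plane does not depend on $s$. At $s=1$ the determinant is $(\lambda^2+|\xi|^2+i\tau)^n$, with $n$ roots in each half plane. Writing the equation as a first-order system of size $2n$, we see that the solutions bounded at $+\infty$,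 and those bounded at $-\infty$, form spaces of dimension $n$, and these solutions decay exponentially there with their derivatives.

*Existence, $A$ constant at infinity, $g$ of compact support.* Suppose $A=A_0$ outside a bounded interval. Let $\mathcal S_+$ and $\mathcal S_-$ be the spaces of solutions of $P_\theta w=0$ on $\mathbb R$ bounded near $+\infty$, respectively $-\infty$. Both have dimension $n$. An element of $\mathcal S_+\cap\mathcal S_-$ is in $W^2_\infty$, so it is $0$ by Step 1. Hence every homogeneous solution is in $\mathcal S_+\oplus\mathcal S_-$. Let $w_0$ be the solution of $P_\theta w_0=g$ vanishing to the left of $\operatorname{supp}g$. To the right of $\operatorname{supp}g$ it coincides with some $s_++s_-$, $s_\pm\in\mathcal S_\pm$. Then $w_0-s_-$ solves the equation; it equals $-s_-$ far to the left and $s_+$ far to the right, so it is in $W^2_\infty$.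

*General $A$, $g$.* Let $A^{(k)}=A$ on $(-k,k)$ and $A_0$ elsewhere. The solutions $w_k$ for $A^{(k)}$ and $g1_{(-k,k)}$ satisfy $\|w_k\|_{W^2_\infty}\le K\|g\|_\infty$. A $C^1_{loc}$-convergent subsequence has a limit in $W^2_\infty$ that solves $P_\theta w=g$, since on each compact set the coefficients equal those of $A$ for large $k$.

**Step 3: the kernel.** We construct $G_\theta(x,y)$ with $P_\theta G_\theta(\cdot,y)=\delta_y$, with bounds uniform in the (rough) coefficients. The idea is to split off the kernel of the Laplacian explicitly. Let $\sigma=\sqrt{|\xi|^2+i\tau}$, $\mathrm{Re}\,\sigma>0$, and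
$$\Gamma_\theta(x)=-(2\sigma)^{-1}e^{-\sigma|x|},\qquad \Gamma_\theta''-\sigma^2\Gamma_\theta=\delta .$$
For $\theta\ne0$ the number $|\xi|^2+i\tau$ stays in the closed right half plane without $0$, so $\sigma$ is smooth in $\theta$, and $\mathrm{Re}\,\sigma\ge c$ for $\frac14\le|\theta|\le4$. Derivatives in $\theta$ produce only powers of $|x|$. Hence we may decrease $\mu$ so that all $\theta$-derivatives of $\Gamma_\theta,\Gamma_\theta'$, and of $\Gamma_\theta''=\sigma^2\Gamma_\theta$ off $x=0$, are at most $Ne^{-\mu|x|}$ (with $N$ depending on the order). Let the matrix $Z_\theta(\cdot,y)$ be the solution from Step 2 (column by column) of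
$$P_\theta Z_\theta(\cdot,y)=R_{\theta,y}:=-\big[iE_\xi\Gamma_\theta'+(\sigma^2-C_\xi-i\tau M)\Gamma_\theta\big](x-y), \tag{10}$$
where $\Gamma_\theta,\Gamma_\theta'$ are evaluated at $x-y$ and the coefficients at $x$. Put $G_\theta(x,y)=\Gamma_\theta(x-y)I+Z_\theta(x,y)$.

*Bounds in $\theta$.* Let $X_y$, $Y_y$ be the spaces with the norms on the left and right of (9). $P_\theta:X_y\to Y_y$ is a bijection, polynomial in $\theta$ with bounded operators as coefficients, and its inverse is bounded uniformly in $y$, $\theta$ and $A$. The map $\theta\mapsto R_{\theta,y}\in Y_y$ is smooth, with all derivatives bounded. As $\partial P_\theta^{-1}=-P_\theta^{-1}(\partial P_\theta)P_\theta^{-1}$, the function $Z_\theta=P_\theta^{-1}R_{\theta,y}$ is smooth with values in $X_y$, and for all $\alpha$ and $\frac12\le|\theta|\le2$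
$$|\partial_\theta^\alpha Z_\theta|+|\partial_\theta^\alpha\partial_xZ_\theta|+|\partial_\theta^\alpha\partial_x^2Z_\theta|\le N_\alpha e^{-\mu|x-y|}. \tag{11}$$

*Lipschitz bound in $y$.* For $|y-y'|\le1$,
$$|\partial_\theta^\alpha(Z_\theta(x,y)-Z_\theta(x,y'))|+|\partial_\theta^\alpha\partial_x(Z_\theta(x,y)-Z_\theta(x,y'))|\le N_\alpha|y-y'|e^{-\mu|x-y|}. \tag{12}$$
The point to overcome is that $\Gamma_\theta'$ jumps at $0$, so $R_{\theta,y}-R_{\theta,y'}$ is not small between $y$ and $y'$. Let $I$ be the interval with ends $y,y'$ and write $R_{\theta,y}-R_{\theta,y'}=\rho_1+\rho_2$ with $\rho_1=(R_{\theta,y}-R_{\theta,y'})1_I$. With all $\theta$-derivatives, $|\rho_2|\le N|y-y'|e^{-\mu|x-y|}$, since off $I$ both $x-y$ and $x-y'$ have the same sign, and $|\rho_1|\le N1_I$. The solution for $\rho_2$ is bounded as required, by Step 2 as before. The solution for $\rho_1$ is $\Gamma_\theta*\rho_1+\zeta$, where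
$$P_\theta\zeta=-\big[iE_\xi\,\Gamma_\theta'*\rho_1+(\sigma^2-C_\xi-i\tau M)\,\Gamma_\theta*\rho_1\big].$$
As $|I|=|y-y'|\le 1$, $|\Gamma_\theta*\rho_1|+|\Gamma'_\theta*\rho_1|\le N|y-y'|e^{-\mu|x-y|}$, also for $\theta$-derivatives. So Step 2 bounds $\zeta$ and $\zeta'$ by the right side of (12), and (12) follows.

*Representation.* Let $\hat g$ be bounded with compact support. Then $w=\int G_\theta(\cdot,y)\hat g(y)\,dy$ is in $W^2_\infty$ and $P_\theta w=\hat g$. Indeed $P_\theta(\Gamma_\theta*\hat g)=\hat g-\int R_{\theta,y}\hat g(y)\,dy$. By (12), $Z$ and $\partial_xZ$ are continuous in $y$. By (10), $\partial_x^2Z=R_{\theta,y}-iE_\xi\partial_xZ+(C_\xi+i\tau M)Z$ is jointly measurable, and by (11) bounded with exponential decay, so by Fubini we may differentiate twice under the integral and get $P_\theta\int Z_\theta\hat g\,dy=\int R_{\theta,y}\hat g\,dy$. By uniqueness $w$ is the solution of Step 2.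

*All $\theta\ne0$.* By (8), with $A_\rho(s)=A(s/\rho)$,
$$Z^A_{\rho\cdot\theta}(x,y)=\rho^{-1}Z^{A_\rho}_\theta(\rho x,\rho y), \tag{13}$$
and $\Gamma$ scales in the same way. So existence, uniqueness, representation and rescaled bounds hold for all $\theta\ne0$, with uniform constants.

## 6. Layered coefficients: the $L_p$ estimate by singular integrals

**Proposition 1.** For $\mathcal M$-valued $A=A(x_d)$, $L=A^{ij}D_{ij}$ and $p\in(1,\infty)$,
$$\|u_t\|_p+\|D^2u\|_p\le N\|u_t-Lu\|_p\qquad(u\in W^{1,2}_p(\mathbb R^{d+1})), \tag{14}$$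
and $(\partial_t-L)W^{1,2}_p$ is dense in $L_p(\mathbb R^{d+1})$.

**Step 1: reduction to operators $T_0+T_1$.** By density let $u\in C_c^\infty$, $g=M(Lu-u_t)$, and let $\hat{}$ be the Fourier transform in $z=(t,x')\in\mathbb R^d$ with dual variable $\theta$. Then $P_\theta\hat u=\hat g$, so by Section 5 $\hat u=\int G_\theta\hat g\,dy_d$ for $\theta\ne0$. Therefore $D_{jk}u$, $D_{jd}u$ ($j,k<d$) and $u_t$ are, up to constant factors, of the form $(T_0+T_1)g$. Here $T_0$, from $\Gamma_\theta$, is the corresponding derivative of $(\Delta-\partial_t)^{-1}$. Its multiplier is homogeneous of degree $0$ under parabolic dilations and smooth off the origin, so $T_0$ is bounded on $L_p$ by the parabolic Mikhlin theorem. $T_1$ acts by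
$$\widehat{T_1g}(\theta,x_d)=\int m(\theta;x_d,y_d)\,\hat g(\theta,y_d)\,dy_d,\qquad m\in\{\xi_j\xi_kZ_\theta,\ \xi_j\partial_xZ_\theta,\ \tau Z_\theta\}.$$

**Step 2: $T_1$ is bounded on $L_2$.** By (11) and (13), $|Z_\theta|\le N|\theta|^{-1}e^{-\mu|\theta||x_d-y_d|}$ and $|\partial_xZ_\theta|\le Ne^{-\mu|\theta||x_d-y_d|}$, so $|m|\le N|\theta|e^{-\mu|\theta||x_d-y_d|}$. The integral of this in $x_d$ or in $y_d$ is bounded, so Schur's test bounds the operator for each $\theta$, and Plancherel gives the $L_2$ bound.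

**Step 3: kernel bounds.** Let $1=\sum_{\ell\in\mathbb Z}\chi(2^{-\ell}\cdot\theta)$ be a smooth partition of unity on $\theta\ne0$, $\chi\ge0$, $\operatorname{supp}\chi\subset\{\frac12\le|\theta|\le2\}$. (Take $h\ge0$ in $C_c^\infty(\{\frac12<|\theta|<2\})$, positive for $2^{-1/2}\le|\theta|\le2^{1/2}$, and divide by $\sum_\ell h(2^{-\ell}\cdot\theta)$.) Let $K_\ell$ be the kernel of the piece of $T_1$ with symbol $\chi(2^{-\ell}\cdot\theta)m$. By (13), $m^A(2^\ell\cdot\theta;x_d,y_d)=2^\ell m^{A_{2^\ell}}(\theta;2^\ell x_d,2^\ell y_d)$ in all three cases. The substitution $\theta\to2^\ell\cdot\theta$ has Jacobian $2^{\ell(d+1)}$. So, with $z=(t,x')$ the difference of the $z$-variables,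
$$K_\ell=2^{\ell(d+2)}k_\ell\big(2^{2\ell}t,2^\ell x';2^\ell x_d,2^\ell y_d\big),$$
where $k_\ell(z;x_d,y_d)$ is the inverse Fourier transform in $\theta$ of $\chi\,m^{A_{2^\ell}}$. Integrating by parts in $\theta$, (11) gives for every $J$
$$|k_\ell|\le N_J(1+|z|)^{-J}e^{-\mu|x_d-y_d|},$$
and, since (11) contains $\partial_x^2Z$ and (12) contains $\partial_xZ$, differences of $k_\ell$ under bounded displacements of $z,x_d,y_d$ are bounded by the size of the displacement times the same expression.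

Let $X=(t,x)$, $Y=(s,y)$ and $r(X,Y)=|t-s|^{1/2}+|x-y|$, a metric whose balls of radius $\rho$ have measure comparable to $\rho^{d+2}$. Since $1+|t|\ge|t|^{1/2}$, the bound for $k_\ell$ gives $|K_\ell|\le N2^{\ell(d+2)}(1+2^\ell r)^{-J}$. Now let $r(X,X')\le r(X,Y)/4$. If $2^\ell r(X,X')\le1$, the rescaled displacement is at most $2\cdot2^\ell r(X,X')$, because $2^{2\ell}|t-t'|\le(2^\ell r(X,X'))^2\le2^\ell r(X,X')$. If $2^\ell r(X,X')>1$, estimate both terms separately and insert the factor $2^\ell r(X,X')>1$; note $r(X',Y)\ge\frac34r(X,Y)$. In both cases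
$$|K_\ell(X,Y)-K_\ell(X',Y)|+|K_\ell(Y,X)-K_\ell(Y,X')|\le N2^{\ell(d+2)}\,2^\ell r(X,X')\,\big(1+2^\ell r(X,Y)\big)^{-J}.$$
Summing over $\ell$ with $J>d+3$ gives, uniformly for partial sums $K$,
$$|K(X,Y)|\le Nr^{-d-2},\qquad |K(X,Y)-K(X',Y)|+|K(Y,X)-K(Y,X')|\le N\,r(X,X')\,r(X,Y)^{-d-3}.$$

**Step 4: $L_p$.** The partial sums $T_1^{(k)}$ over $|\ell|\le k$ are bounded on $L_2$ uniformly in $k$, by the proof of Step 2. By the Calderón–Zygmund theorem on spaces of homogeneous type (Coifman–Weiss) they are bounded on $L_p$ uniformly in $k$, for all $p\in(1,\infty)$. For $g\in L_2\cap L_p$ we have $T_1^{(k)}g\to T_1g$ in $L_2$ by Plancherel and dominated convergence, so a subsequence converges a.e., and by Fatou $\|T_1g\|_p\le N\|g\|_p$. Hence $\|u_t\|_p$, $\|D_{jk}u\|_p$, $\|D_{jd}u\|_p\le N\|g\|_p$ for $j,k<d$. Finally $D_{dd}u=g-M(A^{jd}+A^{dj})D_{jd}u-MA^{jk}D_{jk}u+Mu_t$ (sums over $j,k<d$). This proves (14).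

**Step 5: density of the range.** Let $g$ be a finite sum of terms $a(z)b(x_d)$, $\hat a\in C_c^\infty(\mathbb R^d\setminus0)$, $b\in C_c^\infty(\mathbb R;\mathbb C^n)$, and let $\hat u=\int G_\theta\hat g\,dy_d$. On the support of $\hat a$ this is smooth in $\theta$, and together with its $\theta$-derivatives and two $x_d$-derivatives it decays exponentially in $x_d$, uniformly. So $u$ and its derivatives up to the required order decay rapidly in $z$ and exponentially in $x_d$; thus $u\in W^{1,2}_p$, and $u_t-Lu=-A^{dd}g$. Such $g$ are dense in $L_p$. Indeed functions $a$ with $\hat a\in C_c^\infty$ are dense in $L_p(\mathbb R^d)$. Removing from $\hat a$ the part $\hat a\,\phi(\cdot/\delta)$, with $\phi\in C_c^\infty$ equal to $1$ near $0$, changes $a$ in $L_p$ by at most $\|a\|_1\|\delta^d\check\phi(\delta\,\cdot)\|_p=\delta^{d-d/p}\|a\|_1\|\check\phi\|_p\to0$, since $p>1$; and sums of products $a\otimes b$ are dense. Multiplication by $A^{dd}(x_d)$ is an isomorphism of $L_p$.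 $\square$

## 7. From layered to partially VMO: oscillation of the good derivatives

For layered coefficients $D_{dd}u$ may jump, but $u_t$, $D_{jk}u$ and $D_{jd}u$ with $j,k<d$ do not. This is why we track $V=(u_t,D_{jk}u,D_{jd}u)_{j,k<d}$ and recover $D_{dd}u$ from the equation. Let $\hat Q_r(t,x)=(t-r^2,t+r^2)\times B_r(x)$, $\hat Q_r=\hat Q_r(0)$, and let $(\cdot)_Q$ denote the average over $Q$.

**Step 1: interior regularity.** *Let $q\in(1,\infty)$, $\alpha=1-1/q$. If $A=A(x_d)$ is $\mathcal M$-valued, $v\in W^{1,2}_q(\hat Q_1)$, $v_t=Lv$ and $V=(v_t,D_{jk}v,D_{jd}v)_{j,k<d}$, then for $k\ge4\sqrt d$*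
$$\operatorname*{osc}_{\hat Q_{1/k}}V\le Nk^{-\alpha}\big(\|v_t\|+\|D^2v\|\big)_{L_q(\hat Q_1)}. \tag{15}$$

(i) *For $r<R\le1$: $\|v\|_{W^{1,2}_q(\hat Q_r)}\le N(r,R)\|v\|_{L_q(\hat Q_R)}$.* Let $r_m=r+(R-r)(1-2^{-m})$, and let $\zeta_m$ be cutoffs equal to $1$ on $\hat Q_{r_m}$, supported in $\hat Q_{r_{m+1}}$, with $|D\zeta_m|\le N2^m$, $|\partial_t\zeta_m|+|D^2\zeta_m|\le N4^m$. Put $a_m=\|\partial_t(\zeta_mv)\|_q+\|D^2(\zeta_mv)\|_q$. In $(\partial_t-L)(\zeta_mv)$ only terms with derivatives of $\zeta_m$ survive, and there $Dv=D(\zeta_{m+1}v)$. By (14) and interpolation,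
$$a_m\le N2^m\|D(\zeta_{m+1}v)\|_q+N4^m\|v\|_{L_q(\hat Q_R)}\le\tfrac18a_{m+1}+N4^m\|v\|_{L_q(\hat Q_R)} .$$
Multiply by $8^{-m}$ and sum over $m\ge0$. The sums are finite, because $a_m\le N4^m\|v\|_{W^{1,2}_q(\hat Q_R)}$, and all terms but $a_0$ cancel: $a_0\le N\|v\|_{L_q(\hat Q_R)}$. Interpolation gives $Dv$.

(ii) *Derivatives in $z=(t,x')$.* $L$ commutes with translations in $z$, so difference quotients of $v$ in $z$ solve the same equation. Applying (i) to them and passing to the limit, repeatedly on shrinking cylinders, we get $\|\partial_z^\beta v\|_{W^{1,2}_q(\hat Q_{3/4})}\le N\|v\|_{L_q(\hat Q_1)}$ for $|\beta|\le d+4$.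

(iii) *Only $v_t,D^2v$ on the right.* We use
$$\inf_\ell\|v-\ell\|_{L_q(\hat Q_1)}\le N\big(\|v_t\|+\|D^2v\|\big)_{L_q(\hat Q_1)}, \tag{16}$$
the infimum over functions $\ell$ affine in $x$ and independent of $t$. If (16) fails, there are $v_m$ with $\|v_m\|_q=\inf_\ell\|v_m-\ell\|_q=1$ and $\|\partial_tv_m\|+\|D^2v_m\|\to0$. By interpolation on balls they are bounded in $W^1_q(\hat Q_1)$, so a subsequence converges in $L_q$. The limit has $\partial_tv=0$, $D^2v=0$, so it is affine in $x$, a contradiction. Now $v-\ell$ solves the same equation and has the same $V$. So (ii) holds for $v-\ell$ with $(\|v_t\|+\|D^2v\|)_{L_q(\hat Q_1)}$ on the right, and in particular $\partial_z^\beta V$ and $\partial_z^\beta D_dV$ for $|\beta|\le d+1$ are bounded in $L_q(\hat Q_{3/4})$ by it: the worst terms, $\partial_z^\beta D_dD_{jk}v$ and $\partial_z^\beta D_{dd}D_jv$, have at most $d+3$ derivatives in $z$.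

(iv) *Sobolev embedding.* The box $\{|t|<\frac14,\ |x_i|<\frac1{2\sqrt d}\}$ is contained in $\hat Q_{3/4}$. There $V$ is a $W^1_q$ function of $x_d$ with values in $W^{d+1}_q$ in $z\in\mathbb R^d$. Since $W^{d+1}_q\subset C^1$ in $d$ variables ($d+1-d/q>1$) and $W^1_q\subset C^{1-1/q}$ in one variable, $|V(z,x_d)-V(\tilde z,\tilde x_d)|\le N(|z-\tilde z|+|x_d-\tilde x_d|^\alpha)(\|v_t\|+\|D^2v\|)_{L_q(\hat Q_1)}$. For $k\ge4\sqrt d$ the cylinder $\hat Q_{1/k}$ lies in the box, and (15) follows.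

**Step 2: mean oscillation for partially VMO coefficients.** *Let $A$ be an $\mathcal M$-coefficient satisfying Assumption $(\gamma,R_0)$, $u\in W^{1,2}_p$, $f=u_t-A^{ij}D_{ij}u$, $V=(u_t,D_{jk}u,D_{jd}u)_{j,k<d}$, $q=\beta=p^{1/3}$, $1/\beta+1/\beta'=1$, $\alpha=1-1/q$. If $k\ge4\sqrt d$ and $kr\le R_0/2$, then with all cylinders centered at $X_0=(t_0,x_0)$*
$$\big(|V-(V)_{\hat Q_r}|\big)_{\hat Q_r}\le Nk^{-\alpha}\big((|u_t|+|D^2u|)^q\big)^{\frac1q}_{\hat Q_{kr}}+Nk^{\frac{d+2}q}\Big[(|f|^q)^{\frac1q}_{\hat Q_{kr}}+\gamma^{\frac1{q\beta'}}(|D^2u|^{q\beta})^{\frac1{q\beta}}_{\hat Q_{kr}}\Big]. \tag{17}$$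

*Freezing.* Let $\bar A(y_d)$ be the average of $A$ over $Q'_{\sqrt2kr}(t_0+(kr)^2,x_0')$. It is $\mathcal M$-valued because $\mathcal M$ is convex and closed. The time interval of $Q_{\sqrt2kr}(t_0+(kr)^2,x_0)$ is $(t_0-(kr)^2,t_0+(kr)^2)$, so it contains $\hat Q_{kr}(X_0)$ and is $2^{d/2}$ times as large. As $\sqrt2kr\le R_0$, $(|A-\bar A|)_{\hat Q_{kr}}\le2^{d/2}\gamma$. With $\bar L=\bar A^{ij}D_{ij}$ we have $u_t-\bar Lu=h:=f+(A^{ij}-\bar A^{ij})D_{ij}u$. By Hölder with exponents $\beta',\beta$ and boundedness of $A$, $(|h|^q)^{1/q}_{\hat Q_{kr}}$ is at most $N$ times the bracket in (17).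

*A particular solution.* By Proposition 1 choose $w_m\in W^{1,2}_q(\mathbb R^{d+1})$ with $(\partial_t-\bar L)w_m\to h1_{\hat Q_{kr}}$ in $L_q$. By (14), $\partial_tw_m$ and $D^2w_m$ are Cauchy in $L_q$. Subtract affine functions of $x$ on $\hat Q_{kr}$, by a fixed bounded projection. By rescaled (16), the remainders are Cauchy in $L_q(\hat Q_{kr})$. The limit $w\in W^{1,2}_q(\hat Q_{kr})$ satisfies $w_t-\bar Lw=h$ there and $\|w_t\|+\|D^2w\|\le N\|h\|$ in $L_q(\hat Q_{kr})$.

*Conclusion.* $v=u-w$ satisfies $v_t=\bar Lv$ in $\hat Q_{kr}$. Write $V_v,V_w$ for the vectors $V$ formed from $v,w$. Rescaled Step 1 gives $\operatorname{osc}_{\hat Q_r}V_v\le Nk^{-\alpha}((|v_t|+|D^2v|)^q)^{1/q}_{\hat Q_{kr}}$. By Hölder $(|V_w|)_{\hat Q_r}\le(|V_w|^q)^{1/q}_{\hat Q_r}\le k^{(d+2)/q}(|V_w|^q)^{1/q}_{\hat Q_{kr}}$. Estimating $v$ on $\hat Q_{kr}$ by $u$ and $w$, we get (17).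

**Step 3: functions of small support.** Let $u$ be supported in $\hat Q_{\rho R_0}(X_1)$, $\rho\in(0,1)$. If $kr>R_0/2$, Hölder and $|\hat Q_{\rho R_0}|/|\hat Q_r|\le(2\rho k)^{d+2}$ give
$$(|V-(V)_{\hat Q_r}|)_{\hat Q_r}\le2(|V|)_{\hat Q_r}\le N(\rho k)^{(d+2)(1-\frac1q)}(|V|^q)^{\frac1q}_{\hat Q_r}.$$
Together with (17), the sharp function satisfies pointwise, $\mathbb M$ being the maximal function over parabolic cylinders,
$$V^\#\le N\varpi\Big(\mathbb M\big(|u_t|+|D^2u|\big)^{q\beta}\Big)^{\frac1{q\beta}}+Nk^{\frac{d+2}q}\big(\mathbb M|f|^q\big)^{\frac1q},\qquad \varpi=k^{-\alpha}+k^{\frac{d+2}q}\gamma^{\frac1{q\beta'}}+(\rho k)^{(d+2)(1-\frac1q)} .$$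
Since $q<q\beta=p^{2/3}<p$, the Fefferman–Stein and Hardy–Littlewood theorems give $\|V\|_p\le N\varpi(\|u_t\|_p+\|D^2u\|_p)+Nk^{(d+2)/q}\|f\|_p$. The equation gives $\|D_{dd}u\|_p\le N(\|f\|_p+\|V\|_p)$. Choose $k$ large, then $\rho$ small, then $\gamma$ small, depending only on $d,n,\kappa,p,\mathcal M$, so that the $\varpi$-term is absorbed: $\|u_t\|_p+\|D^2u\|_p\le N\|f\|_p$.

**Step 4: general $u$.** Apply Step 3 to $u\,\eta_{X_1}$, with $\eta_{X_1}$ the parabolic rescaling, to size $\rho R_0$ and center $X_1$, of a fixed cutoff. Commutators are bounded by $N(\rho R_0)^{-1}|Du|+N(\rho R_0)^{-2}|u|$ on the support. Raise to the power $p$ and integrate in $X_1$; the factor $(\rho R_0)^{d+2}$ is common to all terms: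
$$\|u_t\|_p+\|D^2u\|_p\le N\|f\|_p+N(\rho R_0)^{-1}\|Du\|_p+N(\rho R_0)^{-2}\|u\|_p .$$
Interpolation, $\|Du\|_p\le\varepsilon\rho R_0\|D^2u\|_p+N\varepsilon^{-1}(\rho R_0)^{-1}\|u\|_p$, gives (4), as $\rho$ is now a fixed constant. This proves $(B_P)\Rightarrow P_p(\mathcal M)$ for all $p$.

**The elliptic case.** Assume $(B_E)$, delete $t$ and $\tau$, let $\theta=\xi\in\mathbb R^{d-1}\setminus0$, and replace cylinders by balls and $d+2$ by $d$. In Section 5, $\sigma=|\xi|$. In Section 6, $T_0$ comes from $\Delta^{-1}$, the Jacobian is $2^{\ell(d-1)}$, $K_\ell=2^{\ell d}k_\ell$ and $r(X,Y)=|x-y|$; the density argument uses $\hat a\in C_c^\infty(\mathbb R^{d-1}\setminus0)$. In this section $z=x'$ has $d-1$ variables, $\bar A$ is the average over $B'_{kr}(x_0')$, and $V=(D_{jk}u,D_{jd}u)_{j,k<d}$. Nothing else changes. Since "for all $p$" implies "for some $p$", which implies $(B)$ by Section 4, Theorem 2 is proved. $\square$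

## 8. No mixed terms: the exact constant $2^{-1/4}$

*Proof of Theorem 4.* The class is convex and compact. For $\kappa\le2^{-1/4}$ the coefficients of Section 2 lie in it, so the estimate fails. Let $\kappa>2^{-1/4}$ and $\vartheta_0=\arccos\kappa^2<\pi/4$. By Theorem 2 we must verify $(B_E)$; by dilation take $|\xi|=1$. Here $E_\xi=0$, and $C_\xi$ takes values in the convex hull of the matrices $A^{-1}B$ with $A=A^{dd}$, $B=\sum_{j<d}\xi_j^2A^{jj}$, where both $A$ and $B$ have norm $\le\kappa^{-1}$ and form $\ge\kappa$. The obstruction in Test 4 was the angle by which the product turns a vector, so we measure angles. For real $v\ne0$ let $y=(A^T)^{-1}v$. Then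
$$\cos\angle(Bv,v)\ge\frac{\kappa|v|^2}{\kappa^{-1}|v|^2}=\kappa^2,\qquad \cos\angle(y,v)=\frac{\langle y,A^Ty\rangle}{|y||A^Ty|}\ge\kappa^2 .$$
So $\angle(Bv,y)\le2\vartheta_0<\pi/2$. As $|Bv|\ge\kappa|v|$ and $|y|\ge\kappa|A^Ty|=\kappa|v|$,
$$\langle A^{-1}Bv,v\rangle=\langle Bv,y\rangle\ge\cos(2\vartheta_0)|Bv||y|\ge\delta|v|^2,\qquad\delta=\kappa^2\cos2\vartheta_0=\kappa^2(2\kappa^4-1)>0 .$$
This inequality is linear in $A^{-1}B$, so it survives in the convex hull, and $\mathrm{Re}\langle C_\xi v,v\rangle\ge\delta|v|^2$ for complex $v$. If $w''=C_\xi w$ with $w\in W^2_\infty$, then $(|w|^2)''\ge2\delta|w|^2$, and $w=0$ by (6). $\square$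

## 9. Thresholds, and failure up to $\kappa=1$ in high dimension

We turn to Theorem 3, so $\mathcal M=\mathcal M_\kappa$.

**Step 1: the form of the set of good $\kappa$.** By Theorem 2 the assertions do not depend on $p$. Since $\mathcal M_\kappa$ decreases in $\kappa$, so does $\operatorname{conv}\nu(\mathcal M_\kappa)$; hence the set of $\kappa$ for which $(B)$ fails (either condition) is downward closed. *If $(B)$ fails for $\kappa_m\uparrow\kappa_0$, it fails for $\kappa_0$.* Take nonzero bounded solutions $w_m$ with $|\theta_m|=1$ by (8), $\|w_m\|_\infty=1$, and $|w_m(0)|\ge\frac12$ by translation. By Lemma 1, with $\mathcal K_m=\operatorname{conv}\nu(\mathcal M_{\kappa_m})$, a subsequence converges to a bounded solution $w$ with $w(0)\ne0$, $|\theta|=1$, of an equation with coefficients in $\bigcap_m\operatorname{conv}\nu(\mathcal M_{\kappa_m})$. This set equals $\operatorname{conv}\nu(\mathcal M_{\kappa_0})$: by Carathéodory a point of it is, for each $m$, a convex combination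 with a fixed number of terms of points $\nu(A_l^m)$, $A^m_l\in\mathcal M_{\kappa_m}$. Along a subsequence weights and tuples converge, the latter into $\bigcap_m\mathcal M_{\kappa_m}=\mathcal M_{\kappa_0}$. So, once failure is known for some $\kappa$, the failure set is $(0,\kappa^*]$, and $(B)$ holds exactly on $(\kappa^*,1]$ (empty if $\kappa^*=1$). As $(B_P)\Rightarrow(B_E)$, $\kappa_E^*\le\kappa_P^*$.

**Step 2: failure for $\kappa\le(2/3)^{1/4}$, all $n\ge2$.** We improve Section 2 by adding antisymmetric mixed terms, which cost nothing in the form. Let $\kappa=(2/3)^{1/4}$, $\cos\vartheta=\kappa^2$, $\sin\vartheta=3^{-1/2}$. On the first two components put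
$$A_\pm^{dd}=\kappa^{-1}R_{\pm\vartheta},\quad A_\pm^{jj}=\kappa^{-1}R_{\mp\vartheta}\ (j<d),\quad A_\pm^{1d}=A_\pm^{d1}=\mp\kappa^{-1}J,$$
all other $A_\pm^{ij}=0$ for $i\ne j$, and $A^{ij}=\delta_{ij}I$ on the other components. Since $J$ is antisymmetric, $\langle J\xi_d,\xi_1\rangle+\langle J\xi_1,\xi_d\rangle=0$, so the form is $\ge\kappa\sum|\xi_i|^2$, because $\kappa^{-1}\cos\vartheta=\kappa$. Norms are $\le\kappa^{-1}$. For $\xi=e_1$, $\tau=0$, on the first block,
$$E_\xi=\kappa R_{\mp\vartheta}\cdot(\mp2\kappa^{-1}J)=\mp2JR_{\mp\vartheta}=-2\sin\vartheta\,I\mp2\cos\vartheta\,J,\qquad C_\xi=R_{\mp2\vartheta}.$$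
The average of $\nu(A_+)$ and $\nu(A_-)$ has $E_\xi=-2\sin\vartheta\,I=-\frac2{\sqrt3}I$ and $C_\xi=\cos2\vartheta\,I=\frac13I$. For this constant element of $\mathcal N^c$ the equation is $w''-\frac{2i}{\sqrt3}w'-\frac13w=0$, and $e^{ix/\sqrt3}v$ with $v\ne0$ in the first two components is a bounded solution: $-\frac13+\frac23-\frac13=0$. (With general $\vartheta$, $e^{i\lambda x}$ with real $\lambda$ solves the averaged equation for some $\lambda$ iff $\sin^2\vartheta\ge\cos2\vartheta$, i.e. $\sin^2\vartheta\ge\frac13$; this explains the number $(2/3)^{1/4}$.) So $(B_E)$ fails at $(2/3)^{1/4}$, and $\kappa_P^*\ge\kappa_E^*\ge(2/3)^{1/4}$.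

**Step 3: failure at $\kappa=1$ for $n\ge4$.** Let
$$T(x)=\begin{pmatrix}-\sin2x&\cos2x\\\cos2x&\sin2x\end{pmatrix},\qquad S=\begin{pmatrix}0&-T\\T&0\end{pmatrix}$$
(plus a zero block if $n>4$). Put $A^{ii}=I$, $A^{1d}=A^{d1}=S(x_d)$, and $A^{ij}=0$ for the other $i\ne j$. As $T$ is symmetric and orthogonal, $S^T=-S$ and $|S|=1$. The mixed terms cancel in the form, which equals $\sum|\xi_i|^2$; so the values lie in $\mathcal M_1$. With $e_r=(\cos x,\sin x)$ and $e_t=(-\sin x,\cos x)$ one checks $Te_r=e_t$, $Te_t=e_r$. Let $a=(e_r,0)$, $b=(0,e_r)$ and $w=a+ib$ (zero in further components). Since $e_r'=e_t$, $Sa'=(0,Te_t)=b$ and $Sb'=(-Te_t,0)=-a$, so $2iSw'=2i(b-ia)=2w$. Also $w''=-w$. Hence $w''+2iSw'-w=0$, which is $P_\theta w=0$ for $\xi=e_1$, $\tau=0$. So $(B_E)$ fails at $\kappa=1$. Explicitly, $u=a(x_d)\cos x_1-b(x_d)\sin x_1$ solves $\Delta u+2S(x_d)D_{1d}u=0$.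

**Step 4: failure at $\kappa=1$ for $n=3$, $d\ge4$.** Write $[h]_\times v=h\times v$, an antisymmetric matrix of norm $|h|$. Let $A^{ii}=I$; $A^{jd}=A^{dj}=\frac1{\sqrt3}[h(x_d)]_\times$ for $j\le3$; $A^{jk}=\frac12[f(x_d)]_\times$ for $j\ne k\le3$; other off-diagonal blocks $0$. All mixed terms cancel in the form, so for $|h|\le\sqrt3$, $|f|\le2$ this is $\mathcal M_1$-valued. For $\xi=(1,1,1,0,\dots,0)/\sqrt3$, $\tau=0$ we get $E_\xi=3\cdot\frac1{\sqrt3}\cdot\frac2{\sqrt3}[h]_\times=2[h]_\times$ and $C_\xi=I+6\cdot\frac13\cdot\frac12[f]_\times=I+[f]_\times$. So $P_\theta w=0$ reads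
$$w''+2ih\times w'-w-f\times w=0. \tag{18}$$
We use a rotating frame to reduce (18) to algebra. Let $\mathcal R(x)=\exp(x\omega[e_3]_\times)$, $h=\sqrt2\,k\,\mathcal Re_1$, $f=\sqrt2\,g\,\mathcal Re_1$ and $w=e^{i\mu x}\mathcal Rw_0$ with constants $k,g,\mu,\omega$. Put $\alpha=\mu+\omega$, $\beta=\mu-\omega$, $v_\pm=(e_1\mp ie_2)/\sqrt2$. Then
$$e_3\times v_\pm=\pm iv_\pm,\qquad e_1\times v_\pm=\mp ie_3/\sqrt2,\qquad e_1\times e_3=-e_2=-i(v_+-v_-)/\sqrt2 .$$
Differentiation of $w$ acts on $w_0$ as $i\mu+\omega[e_3]_\times$, which multiplies $v_+,v_-,e_3$ by $i\alpha,i\beta,i\mu$. With $w_0=c_+v_++c_-v_-+e_3$ the terms $2ih\times w'$ and $-f\times w$ become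
$$2ik\big[(\alpha c_+-\beta c_-)e_3+\mu(v_+-v_-)\big]\quad\text{and}\quad ig\big[(c_+-c_-)e_3+(v_+-v_-)\big].$$
So with $X:=2k\mu+g$, (18) is equivalent to
$$(\alpha^2+1)c_+=iX,\qquad(\beta^2+1)c_-=-iX,\qquad\mu^2+1=i(2k\alpha+g)c_+-i(2k\beta+g)c_- .$$
Since $2k\alpha+g=X+2k\omega$ and $2k\beta+g=X-2k\omega$, it is solvable iff
$$\mu^2+1=X\Big[\frac{2k\omega-X}{\beta^2+1}-\frac{2k\omega+X}{\alpha^2+1}\Big].$$
Take $\mu=\frac32$, $\omega=2$ (so $\alpha=\frac72$, $\beta=-\frac12$, $\alpha^2+1=\frac{53}4$, $\beta^2+1=\frac54$) and $k=\frac65$. The condition becomes $\frac{13}4=\frac{4X}{265}(230.4-58X)$, that is, $230.4X-58X^2=215.3125$. The left side is $218.88$ at $X=2.4$ and $213.5$ at $X=2.5$, so there is a root $X\in(2.4,2.5)$. Then $g=X-3.6\in(-1.2,-1.1)$, $|f|=\sqrt2|g|<1.7<2$ and $|h|^2=2k^2=2.88<3$. So (18) has a nonzero bounded solution and $(B_E)$ fails at $\kappa=1$. With Steps 1–3 this proves (a).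

## 10. The class $\mathcal M_1$, and a maximum principle for $n=2$

For (b) it remains to prove $(B_P)$ at $\kappa=1$; then $1$ is not in the failure set $(0,\kappa_P^*]$, so $\kappa_P^*<1$.

**Structure of $\mathcal M_1$.** Let $A\in\mathcal M_1$. From $|A^{ii}v|\le|v|$ and $\langle A^{ii}v,v\rangle\ge|v|^2$ we get $|A^{ii}v-v|^2\le|v|^2-2|v|^2+|v|^2=0$, so $A^{ii}=I$. Testing (2) with the two nonzero vectors $\xi_i=\pm a$, $\xi_j=b$ gives $\pm\big(\langle A^{ij}b,a\rangle+\langle A^{ji}a,b\rangle\big)\ge0$, so $A^{ji}=-(A^{ij})^T$. Hence $M=I$, the map $\nu$ is affine on $\mathcal M_1$, and $\nu(\mathcal M_1)$ is already convex. The matrices $A^{jd}+A^{dj}$ are antisymmetric of norm $\le2$, and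
$$P_\theta w=w''+iE_\xi w'-(|\xi|^2+i\tau)w-F_\xi w,\qquad E_\xi=\sum_j\xi_j(A^{jd}+A^{dj}),\quad F_\xi=\sum_{j\ne k}\xi_j\xi_kA^{jk}, \tag{19}$$
with $E_\xi,F_\xi$ real antisymmetric and bounded. If $\xi=0$, the equation is $w''=i\tau w$, $\tau\ne0$, which has no nonzero bounded solution since $\sqrt{i\tau}$ has nonzero real part. So let $\xi\ne0$, and by dilation $|\xi|=1$.

**The case $n=2$.** Real antisymmetric $2\times2$ matrices are multiples of $J$: $E_\xi=2eJ$, $F_\xi=\phi J$ with $e,\phi$ real bounded functions. So the system decouples. The components $\varpi$ of $w$ along the eigenvectors of $J$ (eigenvalues $\pm i$) satisfy $\varpi''\mp2e\varpi'-(1+i\tau\pm i\phi)\varpi=0$. For $z=|\varpi|^2$ this gives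
$$z''\mp2ez'=2|\varpi'|^2+2z\ge2z .$$
Take $a>0$ with $a^2+2\|e\|_\infty a<2$ and $\psi=\cosh ax$. As $|\sinh|\le\cosh$, $\psi''\mp2e\psi'-2\psi<0$. Let $\delta>0$ and $Y=z-\delta\psi$. If $Y>0$ somewhere, then $Y$ has a positive maximum at some $x_0$, because $z$ is bounded and $\psi\to\infty$. Near $x_0$, $Y''\ge2Y\pm2eY'>0$ a.e., since $Y'$ is continuous and $Y'(x_0)=0$. So $Y'$ is strictly increasing there and $x_0$ is a strict local minimum, a contradiction. Hence $z\le\delta\psi$ for all $\delta>0$, so $z=0$ and $w=0$. This proves (b) for $n=2$.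

## 11. $n=3$, $d\le3$: an adapted norm on $\mathbb C^3$

Write $A^{jd}+A^{dj}=2[h_j]_\times$ with $|h_j|\le1$, $h=\sum_j\xi_jh_j$ and $F_\xi=[f]_\times$. Then $|h|\le\sum_{j<d}|\xi_j|\le\sqrt{d-1}\le\sqrt2$, $f$ is bounded, and $P_\theta w=0$ reads
$$w''=(1+i\tau)w+f\times w-2ih\times w'. \tag{20}$$
With $w=a+ib$, $a,b$ real,
$$a''=a-\tau b+f\times a+2h\times b',\qquad b''=b+\tau a+f\times b-2h\times a' .$$
One first tries $z=|w|^2$ again. The terms with $f$ and $\tau$ drop out, and $z''=2|w'|^2+2|w|^2-4\mathrm{Re}\langle ih\times w',w\rangle\ge2(1-|h|^2)|w|^2$. This is useful for $|h|<1$ only, and beyond that it is not the estimate that is wasteful. At a point with $h=\sqrt2e_3$, $w=e_1$, $w'=i\sqrt2e_2$ we have $z'=2\mathrm{Re}\langle w',w\rangle=0$ and $ih\times w'=2e_1$, so $z''=4+2-8=-2<0$: nothing in (20) prevents a local maximum of $|w|$ there. The bad vector $w=e_1$ is real. We therefore change the norm so that real vectors and vectors with $w\cdot w=0$ are weighted differently.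

For $Z=p+iq\in\mathbb C^3$ put
$$G(Z)=\tfrac12\big(|Z|^4+|Z\cdot Z|^2\big)=|p|^4+|q|^4+2(p\cdot q)^2,\qquad \Phi(w)=\max\{\mathrm{Re}\langle w,Z\rangle:G(Z)\le1\}. \tag{21}$$
$\{G\le1\}$ is compact, symmetric and a neighborhood of $0$, so its support function $\Phi$ is a norm on $\mathbb C^3\cong\mathbb R^6$. $G$ and $\Phi$ are invariant under $SO(3)$ and under multiplication by $e^{i\phi}$. Note $\mathrm{Re}\langle w,Z\rangle=a\cdot p+b\cdot q$.

Suppose $w\in W^2_\infty$ is a nonzero solution of (20). Let $\varphi(x)=\Phi(w(x))$ and $S=\sup\varphi>0$. Translate along a maximizing sequence and pass to the limit by Lemma 1(b) with all $\mathcal K_m=\nu(\mathcal M_1)$: the limit again solves an equation (20) with $|h|\le\sqrt2$, and we may assume $\varphi(0)=S=\max\varphi$.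

**Step 1: touching $\varphi$ from below.** *Claim. Let $w(x_0)\ne0$, $\Lambda=\varphi(x_0)$. There are $t\in[0,\frac12]$ and a $W^2_\infty$ function $y$ near $x_0$ with $y\le\varphi$, $y(x_0)=\varphi(x_0)$ and*
$$\operatorname*{ess\,lim\,inf}_{x\to x_0}y''(x)\ge\Lambda\big(1-2\max\{t,3t(1-2t)\}\big)-3|y'(x_0)|. \tag{22}$$
*If $t=\frac12$, then $w\cdot w=0$ and $|w|^2=\Lambda^2/\sqrt2$ at $x_0$.*

*Normal form.* Let $Z_0=p+iq$ be a maximizer in (21) for $w(x_0)$; $G(Z_0)=1$. Multiplying $w$ and $Z_0$ by the same constant phase (equation (20) is complex linear), assume $Z_0\cdot Z_0\ge0$, that is, $p\cdot q=0$ and $P:=|p|\ge Q:=|q|$. So $P^4+Q^4=1$ and $P>0$. The Lagrange rule gives $(a,b)=\lambda\nabla G(p,q)=4\lambda(|p|^2p,|q|^2q)$ at $x_0$. By Euler's identity $\Lambda=a\cdot p+b\cdot q=4\lambda$, so $a=\Lambda|p|^2p$ and $b=\Lambda|q|^2q$. In a positively oriented orthonormal frame with $p=Pe_1$, $q=Qe_2$,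
$$a=\Lambda P^3e_1,\qquad b=\Lambda Q^3e_2\qquad\text{at }x_0 .$$
Put $t=P^2Q^2\le\frac12$. If $t=\frac12$, then $P=Q=2^{-1/4}$, $w=2^{-3/4}\Lambda(e_1+ie_2)$, and the last statement of the claim follows.

*Moving the test vector.* A fixed $Z_0$ would not be enough, so we let it move with velocity $Z_1=p_1+iq_1$, where $p_1=(p_{11},0,p_{13})$, $q_1=(0,q_{12},q_{13})$ and $P^3p_{11}+Q^3q_{12}=0$. Then $p\cdot q_1+p_1\cdot q=0$, so $(p\cdot q)^2$ contributes only at order $s^4$, and
$$G(Z_0+sZ_1)=1+g_2s^2+O(s^3),\qquad g_2=6P^2p_{11}^2+6Q^2q_{12}^2+2P^2p_{13}^2+2Q^2q_{13}^2,$$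
the first-order term being $4(P^3p_{11}+Q^3q_{12})=0$. Also $\mathrm{Re}\langle w(x_0),Z_1\rangle=\Lambda(P^3p_{11}+Q^3q_{12})=0$. Put
$$y(x)=\mathrm{Re}\langle w(x),Z_0+(x-x_0)Z_1\rangle\,G\big(Z_0+(x-x_0)Z_1\big)^{-1/4}\le\varphi(x),$$
with equality at $x_0$; the inequality holds since $G$ is homogeneous of degree $4$. We have $y'(x_0)=\delta:=\mathrm{Re}\langle w'(x_0),Z_0\rangle$. As $G^{-1/4}=1-\frac14g_2(x-x_0)^2+O(|x-x_0|^3)$, for a.e. $x$ near $x_0$
$$y''(x)=\mathrm{Re}\langle w''(x),Z_0\rangle+2\,\mathrm{Re}\langle w'(x_0),Z_1\rangle-\tfrac12g_2\Lambda+o(1).$$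

*Inserting the equation.* In (20) we may take $w,w'$ at $x_0$, with error $o(1)$ because $f,h$ are bounded. The $f$- and $\tau$-terms vanish, as $(f\times a)\cdot p=(f\times b)\cdot q=b\cdot p=a\cdot q=0$. The $h$-term is $2(h\times b')\cdot p-2(h\times a')\cdot q=-2h\cdot(p\times b'+a'\times q)$, with $p\times b'=P(0,-b_3',b_2')$ and $a'\times q=Q(-a_3',0,a_1')$. So $y''(x)=Y+o(1)$ with $h=h(x)$ and
$$\begin{aligned}Y=\Lambda&+2h_1Qa_3'+2h_2Pb_3'-2h_3(Pb_2'+Qa_1')+2(a_1'p_{11}+a_3'p_{13}+b_2'q_{12}+b_3'q_{13})\\&-\Lambda\big(3P^2p_{11}^2+3Q^2q_{12}^2+P^2p_{13}^2+Q^2q_{13}^2\big).\end{aligned}$$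

*Separating variables.* We have $Pa_1'+Qb_2'=\delta$. Write $a_1'=Qs+\delta P^3$, $b_2'=-Ps+\delta Q^3$, which is possible and consistent because $P^4+Q^4=1$, and $p_{11}=mQ^3$, $q_{12}=-mP^3$. Then $Pb_2'+Qa_1'=-(P^2-Q^2)s+\delta PQ(P^2+Q^2)$, $a_1'p_{11}+b_2'q_{12}=sm(P^4+Q^4)=sm$, and $P^2p_{11}^2+Q^2q_{12}^2=P^2Q^2m^2$. So
$$\begin{aligned}Y=\Lambda&+[2h_1Qa_3'+2a_3'p_{13}-\Lambda P^2p_{13}^2]+[2h_2Pb_3'+2b_3'q_{13}-\Lambda Q^2q_{13}^2]\\&+[2h_3(P^2-Q^2)s+2sm-3\Lambda P^2Q^2m^2]-2h_3\delta PQ(P^2+Q^2).\end{aligned}$$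
As $PQ\le2^{-1/2}$ and $P^2+Q^2\le2^{1/2}$, the last term is at least $-2\sqrt2|\delta|\ge-3|\delta|$.

*Choosing $Z_1$, independently of $h$.* If $Q>0$, take $p_{13}=a_3'/(\Lambda P^2)$, $q_{13}=b_3'/(\Lambda Q^2)$, $m=s/(3\Lambda P^2Q^2)$. The three brackets become
$$2h_1Qa_3'+\frac{a_3'^2}{\Lambda P^2}\ge-\Lambda th_1^2,\qquad 2h_2Pb_3'+\frac{b_3'^2}{\Lambda Q^2}\ge-\Lambda th_2^2,\qquad 2h_3(P^2-Q^2)s+\frac{s^2}{3\Lambda t}\ge-3\Lambda t(1-2t)h_3^2,$$
by completing squares and $(P^2-Q^2)^2=1-2t$. Hence $Y\ge\Lambda[1-t(h_1^2+h_2^2)-3t(1-2t)h_3^2]-3|\delta|$, and $|h|^2\le2$ gives (22). If $Q=0$, then $t=0$, $P=1$. With $p_{13}=a_3'/\Lambda$ the first bracket is $a_3'^2/\Lambda\ge0$. The others are $2b_3'(h_2+q_{13})$ and $2s(h_3+m)$, which are $\ge0$ for all $|h|\le\sqrt2$ if $q_{13}=\sqrt2\operatorname{sgn}b_3'$ and $m=\sqrt2\operatorname{sgn}s$. So $Y\ge\Lambda-3|\delta|$. The claim is proved.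

Note that $\max\{t,3t(1-2t)\}\le\frac12$ on $[0,\frac12]$, with equality only at $t=\frac12$, since $3t(1-2t)\le\frac38$. So the first term on the right of (22) is never negative, and is positive unless $t=\frac12$.

**Step 2: $\varphi$ is constant.** This is a strong maximum principle. If $\varphi$ is not constant, some component of the open set $\{\varphi<S\}$, which does not contain $0$, has a finite endpoint $x_1$. By reflection ($x\to-x$, $h\to-h$ preserves (20)) assume it is a left endpoint: $\varphi(x_1)=S$ and $\varphi<S$ on $(x_1,x_1+\rho]$. Let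
$$B(x)=S-\varepsilon\big(e^{4(x-x_1)}-1\big)$$
with $\varepsilon>0$ so small that $B>0$ on $[x_1,x_1+\rho]$ and $B(x_1+\rho)>\varphi(x_1+\rho)$. Suppose $\varphi-B$ is positive somewhere on this interval. It is $0$ at $x_1$ and negative at $x_1+\rho$, so it has an interior positive maximum at some $x_*$, and $\varphi(x_*)>B(x_*)>0$. For $y$ from the Claim at $x_*$, $y-B$ has a local maximum at $x_*$, so $y'(x_*)=B'(x_*)$. But a.e. near $x_*$
$$y''-B''\ge-3|B'(x_*)|+16\varepsilon e^{4(x_*-x_1)}-o(1)=4\varepsilon e^{4(x_*-x_1)}-o(1)>0,$$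
so $x_*$ is a strict local minimum of $y-B$, a contradiction. Hence $\varphi\le B$ on $[x_1,x_1+\rho]$. Let $y$ be from the Claim at $x_1$. From $y\le\varphi\le S=y(x_1)$ on the left, $y'(x_1)\ge0$. From $y\le\varphi\le B$ and $y(x_1)=B(x_1)$ on the right, $y'(x_1)\le B'(x_1)=-4\varepsilon<0$. This is a contradiction, so $\varphi\equiv S$.

**Step 3: $w$ is isotropic everywhere.** At each $x_0$, $y\le S=y(x_0)$, hence $y'(x_0)=0$. If $t<\frac12$, (22) gives $y''\ge c>0$ a.e. near $x_0$, which is impossible at a maximum. Hence $t=\frac12$ at every point: $w\cdot w\equiv0$, and $|w|^2=S^2/\sqrt2$ is a positive constant. Differentiating twice, at a.e. $x$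
$$w\cdot w'=0,\quad w'\cdot w'+w\cdot w''=0,\quad\mathrm{Re}\langle w',w\rangle=0,\quad|w'|^2+\mathrm{Re}\langle w'',w\rangle=0. \tag{23}$$

**Step 4: contradiction from (23).** Fix such $x$. As $w\cdot w=0$, the real and imaginary parts of $w$ are orthogonal and of equal length, so $w=c(e_1+ie_2)$, $c>0$, in some positively oriented orthonormal frame. Expand $w'$ in $e_1+ie_2$, $e_1-ie_2$, $e_3$. The first relation in (23) removes $e_1-ie_2$, and the third makes the coefficient of $e_1+ie_2$ imaginary: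
$$w'=-ir(e_1+ie_2)+\zeta e_3,\qquad r\in\mathbb R,\ \zeta\in\mathbb C .$$
Put $\eta=h_1+ih_2$. In $w\cdot w''$ only the $h$-term of (20) survives, since $w\cdot w=0$ and $w\cdot(f\times w)=0$:
$$w\cdot w''=-2ih\cdot(w'\times w)=-2i\,\zeta c\,h\cdot(e_2-ie_1)=-2i\,\zeta c\,(-i\eta)=-2c\zeta\eta,\qquad w'\cdot w'=\zeta^2 .$$
By the second relation, $\zeta=0$ or $\zeta=2c\eta$. For the fourth, $\mathrm{Re}\langle f\times w,w\rangle=0$ and $\mathrm{Re}\langle i\tau w,w\rangle=0$, so it reads $|w'|^2+|w|^2=2\,\mathrm{Re}\langle ih\times w',w\rangle$. Here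
$$\langle ih\times(-ir)(e_1+ie_2),w\rangle=rc\,\langle h\times(e_1+ie_2),e_1+ie_2\rangle=-2icrh_3$$
is imaginary, and $\langle i\zeta h\times e_3,w\rangle=i\zeta c\,h\cdot\big(e_3\times(e_1-ie_2)\big)=i\zeta c\,(h_2+ih_1)=-c\zeta\bar\eta$. Thus
$$2r^2+|\zeta|^2+2c^2=-2c\,\mathrm{Re}(\zeta\bar\eta)\in\{0,\,-4c^2|\eta|^2\},$$
which is impossible, since the left side is positive. So $(B_P)$ holds at $\kappa=1$ for $n=3$, $d\le3$. Together with Section 9, Steps 1 and 2, and Section 10, this completes the proof of Theorem 3. $\square$
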